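\title{Two disjoint unit disks inside a long curve of bounded curvature}

\begin{abstract}
We show that a simple closed plane curve with curvature at most $1$ in absolute value and length at least $4\pi$ surrounds two disjoint open unit disks. This follows from a sharper inequality: if the centers of the unit disks surrounded by the curve form a set of diameter $\delta\le 2$, then the length of the curve is at most $2\pi+\pi\delta$. Circles give equality. The proof compares the inner parallel curve at distance $1$ with a convex curve made of circular arcs of radius $2$.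
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $\gamma$ be a simple closed curve in the Euclidean plane of class $C^{1,1}$, meaning that its arc-length parametrization has a Lipschitz unit tangent. This class contains the curves made of finitely many circular arcs and segments joined with common tangents. We say that $\gamma$ has \emph{curvature at most $1$} if its curvature is at most $1$ in absolute value wherever it is defined; equivalently, the unit tangent is a $1$-Lipschitz function of arc length. We say that $\gamma$ \emph{surrounds} a set if the set lies in the bounded region $\Omega$ enclosed by $\gamma$. A unit disk is a disk of radius $1$. We write $D(x,\rho)$ for the open disk of radius $\rho$ centered at $x$, and $D(x)=D(x,1)$; a bar denotes closure.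

The moon in a puddle theorem of Pestov and Ionin says that a curve with curvature at most $1$ surrounds a unit disk. The following question comes from Ceylan's paper \cite{Ceylan}.

\medskip
\noindent\textbf{Question.} \emph{Does every simple closed plane curve with curvature at most $1$ and length at least $4\pi$ surround two disjoint open unit disks?}
\medskip

Circles explain the constant. A circle of radius $R\ge1$ surrounds $D(x)$ exactly when $x$ lies in the concentric closed disk of radius $R-1$, and two open unit disks are disjoint exactly when their centers are at distance at least $2$. So the circle surrounds two disjoint unit disks if and only if $R\ge2$, that is, if and only if its length is at least $4\pi$. No smaller constant can work. On the other hand, length alone does not produce area: a long curve may enclose a long thin corridor. The reason to expect a positive answer is that a thin corridor cannot simply end, because a curve with curvature at most $1$ needs room to turn back; the corridor should open into a second bulb that holds a second disk. A curve all of whose unit disks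 overlap should therefore have no long corridors, and among roundish curves the circle is the natural candidate for the longest one.

To turn this into an inequality we measure how freely a unit disk can be placed inside $\gamma$. Let
\[
K=\{x:\ D(x)\subset\Omega\},\qquad \delta=\operatorname{diam}K .
\]
The set $K$ consists of the points at distance at least $1$ from the complement of $\Omega$, so it is compact, and $\gamma$ surrounds two disjoint open unit disks if and only if $\delta\ge2$.

\begin{theorem}\label{thm:main}
Let $\gamma$ be a simple closed plane curve of class $C^{1,1}$ with curvature at most $1$ and length $L$. Then $K\ne\varnothing$, and if $\delta\le2$ then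
\[
L\le 2\pi+\pi\delta .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
If $L\ge4\pi$, then $\gamma$ surrounds two disjoint open unit disks. If $L>4\pi$, then $\gamma$ surrounds two open unit disks with disjoint closures.
\end{corollary}

\begin{proof}
If $\delta<2$, then $L\le2\pi+\pi\delta<4\pi$. If $\delta\le 2$, then $L\le 4\pi$. So $L\ge4\pi$ forces $\delta\ge2$ and $L>4\pi$ forces $\delta>2$, and the diameter of the compact set $K$ is attained by a pair of centers.
\end{proof}

The answer to the Question is therefore yes. The inequality of Theorem~\ref{thm:main} is sharp for each $\delta\in[0,2]$: the circle of radius $1+\delta/2$ has curvature at most $1$, its set $K$ is a closed disk of diameter $\delta$, and $L=2\pi+\pi\delta$. The restriction $\delta\le2$ cannot be dropped.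

\begin{example}[no bound for $\delta>2$]\label{ex:dumbbell}
Fix $\delta>2$. We join two bulbs, placed back to back, by a long corridor of width $1$. Let $A=(\delta/2,0)$, $c=\sqrt7/2$ and $C_\pm=A+(c,\pm\frac32)$, so that $c>1$ and $|C_\pm-A|=2$. In the half-plane $x\ge0$ take the arc of $\partial D(A)$ from $\frac12(A+C_+)$ counterclockwise to $\frac12(A+C_-)$; the short arcs of $\partial D(C_\pm)$ from these points to $A+(c,\pm\frac12)$; the horizontal segments from there to $(M,\pm\frac12)$, where $M\ge\delta/2+c+1$; the right semicircles of radii $\frac52$ and $\frac72$ about $(M,3)$; and the horizontal segments at heights $\frac{11}2$ and $\frac{13}2$ back to $x=0$. Add the mirror image in the $y$-axis. Since $\overline D(A)$ lies in $x>0$, this is a simple closed curve with curvature at most $1$ and $L>4M$.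

Here $K$ consists of $A$ and its mirror image, so its diameter is $\delta$, while $M$ is arbitrary. Indeed $D(A)\subset\Omega$, and the disks $D(C_\pm)$ are disjoint from $\Omega$. A point of the corridor is within $\frac12$ of $\gamma$. Any other point $p=(x,y)\ne A$ of $\Omega$ with $x\ge0$ has $x\le\delta/2+c$ and $|y|\le1$. If $x\le\delta/2$, then $p\in D(A)$ and its radial projection from $A$ to $\partial D(A)$ is a point of $\gamma$ at distance less than $1$. If $x>\delta/2$ and $\pm y\ge0$, then $|p-C_\pm|^2<c^2+\frac94=4$, so $D(p)$ meets $D(C_\pm)$.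
\end{example}

At $\delta=2$ the two bulbs of the example touch and the curve is no longer simple. So the proof has to exploit that for $\delta\le2$ the closures of any two unit disks in $\Omega$ intersect.

\section{Conventions and the parallel curve}\label{sec:conv}

Put $e(\phi)=(\cos\phi,\sin\phi)$. We use the following textbook facts.

\begin{itemize}
\item[(T1)] \emph{Jordan curve theorem.} The complement of a Jordan curve $J$ has two components, the bounded interior $\operatorname{int}J$ and the unbounded exterior, and $J$ is the boundary of each. A Jordan domain is the interior of a Jordan curve.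
\item[(T2)] \emph{Crosscuts.} Let $W$ be a Jordan domain and $\chi$ a Jordan arc that lies in $W$ except for its endpoints $z_1\ne z_2$, which lie on $\partial W$. Then $W\setminus\chi$ has two components; they are Jordan domains with boundaries $\chi\cup J_1$ and $\chi\cup J_2$, where $J_1,J_2$ are the two arcs of $\partial W$ with endpoints $z_1,z_2$.
\item[(T3)] \emph{Sides.} Let $J$ be an oriented Jordan curve with continuous unit tangent, $z\in J$, $T$ the tangent at $z$ and $n$ the left normal (the rotation of $T$ by $\pi/2$). For all small $\varepsilon>0$, in the square $N=\{z+uT+vn:\ |u|,|v|<\varepsilon\}$ the curve is a graph $v=g(u)$, $|u|<\varepsilon$, of a $C^1$ function with $g(0)=g'(0)=0$, traversed with $u$ increasing, and $N\cap\operatorname{int}J$ is either $\{v>g(u)\}$ (left side) or $\{v<g(u)\}$ (right side). The side is the same at all points of $J$; the orientation is \emph{counterclockwise} if it is the left side.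
\item[(T4)] \emph{Umlaufsatz.} The tangent angle of a counterclockwise Jordan curve with continuous unit tangent increases by $2\pi$ in one turn.
\item[(T5)] A Lipschitz function on an interval is differentiable almost everywhere and is the integral of its derivative. In particular it is nondecreasing if its derivative is nonnegative almost everywhere.
\end{itemize}

We also use one elementary fact about tangent disks. If $z$ is a point, $\nu$ a unit vector and $0<\rho<\rho'$, then
\begin{equation}\label{eq:nest}
\overline D(z+\rho\nu,\rho)\setminus\{z\}\subset D(z+\rho'\nu,\rho'),\qquad D(z+\rho'\nu,\rho')=\bigcup_{\rho<\rho'}D(z+\rho\nu,\rho),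
\end{equation}
because $z+w$ lies in $D(z+\rho\nu,\rho)$ if and only if $|w|^2<2\rho\,w\cdot\nu$, and in the closure if and only if $|w|^2\le2\rho\,w\cdot\nu$.

A simple closed $C^{1,1}$ curve with curvature at most $1$, parametrized counterclockwise by arc length, is called \emph{admissible}. Let $\gamma:\mathbb R\to\mathbb R^2$ be admissible with length (and period) $L$ and interior $\Omega$. Write $T=\gamma'=e(\theta)$ with $\theta$ continuous, $n=e(\theta+\pi/2)$ and $\kappa=\theta'$. Then $\theta$ is Lipschitz, $|\kappa|\le1$ almost everywhere, and $\theta(s+L)=\theta(s)+2\pi$ by (T4); hence $L\ge2\pi$. The central object is the inner parallel curve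
\[
\sigma=\gamma+n ,
\]
the path of the center of a unit circle that rolls along the inner side of $\gamma$ without regard to whether it fits into $\Omega$. Since $n'=-\kappa T$ and $\kappa\le1$,
\begin{equation}\label{eq:sigma}
\sigma'=(1-\kappa)\,e(\theta),\qquad 1-\kappa\ge0,\qquad\int_0^L(1-\kappa)\,ds=L-2\pi .
\end{equation}
So $\sigma$ moves in the direction of $T$, its length is $L-2\pi$, and Theorem~\ref{thm:main} says that this length is at most $\pi\delta$.

\emph{Mirror symmetry.} Let $R$ be the reflection in the $y$-axis and $\tilde\gamma(t)=R\gamma(-t)$. Then $\tilde\gamma'(t)=-R\,T(-t)=e(-\theta(-t))$, so $\tilde\theta(t)=-\theta(-t)$, $\tilde\kappa(t)=\kappa(-t)$, $\tilde n(t)=R\,n(-t)$ and $\tilde\sigma(t)=R\,\sigma(-t)$. The curve $\tilde\gamma$ is admissible with interior $R\Omega$. Composing with rotations, a reflection in any line followed by reversal of the parameter preserves admissibility.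

\section{The idea: convex curves and the peanut}\label{sec:idea}

\subsection*{Curves with monotone tangent}
The factor $\pi$ in $\pi\delta$ comes from averaging projections over all directions.

\begin{lemma}\label{lem:proj}
Let $c:\mathbb R\to\mathbb R^2$ be Lipschitz with period $\omega$, and $c'=\lambda\,e(\tau)$ almost everywhere, where $\lambda\ge0$ has period $\omega$, $\tau$ is nondecreasing and $\tau(\ell+\omega)=\tau(\ell)+2\pi$. Then $\int_0^\omega\lambda\,d\ell\le\pi\operatorname{diam}c(\mathbb R)$.
\end{lemma}

\begin{proof}
Fix $\phi$ and let $f=c\cdot e(\phi)$, so $f'=\lambda\cos(\tau-\phi)$. Let $\ell_1=\sup\{\tau<\phi-\frac\pi2\}$ and $\ell_2=\sup\{\tau<\phi+\frac\pi2\}$. Then $\sup\{\tau<\phi+\frac{3\pi}2\}=\ell_1+\omega$ and $\ell_1\le\ell_2\le\ell_1+\omega$. By monotonicity of $\tau$, we have $f'\ge0$ on $(\ell_1,\ell_2)$ and $f'\le0$ on $(\ell_2,\ell_1+\omega)$. Hence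
\[
\int_0^\omega\lambda|\cos(\tau-\phi)|\,d\ell=2\big(f(\ell_2)-f(\ell_1)\big)\le2\operatorname{diam}c(\mathbb R).
\]
Integrate over $\phi\in[0,2\pi]$ and use $\int_0^{2\pi}|\cos(\tau-\phi)|\,d\phi=4$.
\end{proof}

Suppose that $\kappa\ge0$ and that $\sigma(s)\in K$ for all $s$, as for a circle. Then Lemma~\ref{lem:proj} applies to $c=\sigma$, $\lambda=1-\kappa$, $\tau=\theta$, and \eqref{eq:sigma} gives $L-2\pi\le\pi\delta$ at once. In general both assumptions fail: $\theta$ is not monotone, and $\sigma$ leaves $K$. The simplest curve on which they fail is also the main tool of the proof.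

\subsection*{The peanut}
Let $0<h\le1$ and
\[
A=(h,0),\quad B=(-h,0),\quad \alpha=\arcsin\tfrac h2\in(0,\tfrac\pi6],\quad k=\sqrt{4-h^2}=2\cos\alpha\in[\sqrt3,2),
\]
and $C=(0,-k)$, $C^*=(0,k)$. Then $A-C=2e(\frac\pi2-\alpha)$ and $B-C=2e(\frac\pi2+\alpha)$, so $D(C)$ touches $D(A)$ and $D(B)$ from outside at
\[
q_A=\tfrac12(A+C)=A+e(\tfrac{3\pi}2-\alpha),\qquad q_B=\tfrac12(B+C),
\]
and $D(C^*)$ touches them at the mirror images $q_A^*,q_B^*$ in the $x$-axis. The \emph{peanut} on $A,B$ (Figure~\ref{fig:peanut}) is
\[
P=\{|x|<1+h,\ |y|<\Phi(x)\},\qquad\Phi(x)=\begin{cases}k-\sqrt{1-x^2},&|x|\le h/2,\\[2pt] \sqrt{1-(|x|-h)^2},&h/2\le|x|\le1+h;\end{cases}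
\]
both expressions equal $\cos\alpha$ at $|x|=h/2$. Counterclockwise, $\partial P$ consists of the \emph{right arc} $\partial D(A)\cap\{x\ge h/2\}$ from $q_A$ to $q_A^*$, the \emph{upper cap} on $\partial D(C^*)$ from $q_A^*$ to $q_B^*$, the \emph{left arc} $\partial D(B)\cap\{x\le-h/2\}$ from $q_B^*$ to $q_B$, and the \emph{lower cap} on $\partial D(C)$ from $q_B$ to $q_A$. The right and left arcs have angle $\pi+2\alpha$ and curvature $+1$; the caps have angle $2\alpha$ and curvature $-1$. Consecutive arcs lie on tangent circles and are graphs over the $x$-axis near the junction, so the tangent is continuous and $\partial P$ is admissible. For $|x|\le h/2$ let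
\[
y_C(x)=-k+\sqrt{1-x^2}=-\Phi(x),\qquad y_E(x)=-\sqrt{1-(h-|x|)^2},
\]
\[
\overline\Delta=\{|x|\le h/2,\ y_C(x)\le y\le y_E(x)\}.
\]
The graph of $y_C$ is the lower cap, and the graph of $y_E$ lies on $\partial D(A)$ for $x\ge0$ and on $\partial D(B)$ for $x\le0$. The function $y_E$ is defined at $0$ only because $h\le1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.55]
\fill[gray!35] (-0.45,-0.893) arc (296.74:334.16:1) arc (205.84:243.26:1) arc (63.26:116.74:1);
\draw[dashed] (0.9,0) circle (1);
\draw[dashed] (-0.9,0) circle (1);
\draw[dotted] (1,-1.786) arc (0:180:1);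
\draw[dotted] (1,1.786) arc (0:-180:1);
\draw[very thick] (0.45,-0.893) arc (243.26:476.74:1) arc (296.74:243.26:1) arc (63.26:296.74:1) arc (116.74:63.26:1);
\draw[thick,->] (0.9,0) arc (296.74:280:2);
\draw[thick] (0.9,0) arc (296.74:243.26:2);
\draw[thick,->] (-0.9,0) arc (116.74:100:2);
\draw[thick] (-0.9,0) arc (116.74:63.26:2);
\fill (0.9,0) circle (0.03) node[right] {$A$};
\fill (-0.9,0) circle (0.03) node[left] {$B$};
\fill (0,-1.786) circle (0.03) node[right] {$C$};
\fill (0,1.786) circle (0.03) node[right] {$C^*$};
\fill (0.45,-0.893) circle (0.03) node[below] {$q_A$};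
\fill (-0.45,-0.893) circle (0.03) node[below] {$q_B$};
\end{tikzpicture}
\caption{The peanut on $A,B$ (heavy line) is bounded by arcs of the unit circles about $A$, $C^*$, $B$, $C$. The curvilinear triangle $\overline\Delta$ between the circles about $A$, $B$, $C$ is shaded. The inner parallel curve of the boundary is the lens with vertices $A,B$, made of two arcs of radius $2$ and traversed clockwise.}\label{fig:peanut}
\end{figure}

\begin{lemma}\label{lem:peanut}
\begin{enumerate}
\item[(a)] $y_E'(x)<y_C'(x)$ for $0<x<h/2$; $y_E>y_C$ for $|x|<h/2$, and $y_E=y_C$ for $|x|=h/2$.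
\item[(b)] $D(A)\cup D(B)\subset P$; $\partial D(A)\setminus P$ is the right arc and $\partial D(B)\setminus P$ is the left arc.
\item[(c)] $P\setminus(D(A)\cup D(B))$ is contained in the union of $\overline\Delta\cap\{y>y_C\}$ and its mirror image in the $x$-axis.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $0<x<h/2$ put $u=h-x\in(x,1)$. Then $y_E'=-u/\sqrt{1-u^2}<-x/\sqrt{1-x^2}=y_C'$. So $y_E-y_C$ is strictly decreasing on $[0,h/2]$, it vanishes at $h/2$, and it is even.

(b) In the half-plane $x\ge h/2$ the sets $P$ and $D(A)$ coincide by definition. It remains to show that a point $(x,y)\in\overline D(A)$ with $x<h/2$ lies in $P$. If $|x|<h/2$, then $|y|\le\sqrt{1-(h-x)^2}\le-y_E(x)<\Phi(x)$ by (a). If $x\le-h/2$, then $|x|\le1-h$ and $|y|\le\sqrt{1-(|x|+h)^2}<\sqrt{1-(|x|-h)^2}=\Phi(x)$. The statements on $B$ follow by reflection in the $y$-axis.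

(c) A point $(x,y)$ of $P\setminus(D(A)\cup D(B))$ has $|x|<h/2$ by the definition of $\Phi$. It lies outside the disk whose center is on the same side of the $y$-axis, so $-y_E(x)\le|y|<-y_C(x)$.
\end{proof}

\begin{example}[the theorem for the peanut]\label{ex:peanut}
Let $\gamma=\partial P$, so $L=2\pi+8\alpha$. Then $K=\{A,B\}$ and $\delta=2h$. Indeed, let $p=(x,y)\in P$. If $x\ge h$ and $p\ne A$, the radial projection of $p$ from $A$ to the right arc is at distance less than $1$, and symmetrically for $x\le-h$. If $|x|<h$ and $y\ge0$, then $y<1<k$ and $|p-C^*|^2<h^2+k^2=4$, so $D(p)$ meets $D(C^*)$, which is disjoint from $P$; symmetrically for $y\le0$.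

On the right arc $\sigma$ rests at $A$. On the upper cap $\sigma=C^*+2(\gamma-C^*)$ runs from $A$ to $B$ along the arc of radius $2$ and angle $2\alpha$ about $C^*$, which passes \emph{below} the segment $AB$ and turns right. Then $\sigma$ rests at $B$ and returns to $A$ along the arc of radius $2$ about $C$. So $\sigma$ leaves $K$, and it runs clockwise around a lens. Now reflect each arc in its chord $AB$. The length $8\alpha$ does not change, and the new curve $\Gamma$ turns left all the time: its tangent angle increases from $\pi-\alpha$ to $\pi+\alpha$, jumps to $2\pi-\alpha$ at $B$, increases to $2\pi+\alpha$, and jumps to $3\pi-\alpha$ at $A$. Its diameter is $2h$, since $|C+2e(\phi)|^2=k^2+4-4k\sin\phi\le4-k^2=h^2$ for $|\phi-\frac\pi2|\le\alpha$. Lemma~\ref{lem:proj} applied to $\Gamma$ gives $L-2\pi=8\alpha\le\pi\delta$.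
\end{example}

The general proof imitates this flip. Where $\kappa<1$, the direction of $\sigma$ turns at the rate $\kappa/(1-\kappa)$ per unit length of $\sigma$, and $\kappa\ge-1$ makes this rate at least $-\frac12$: the curve $\sigma$ turns right no faster than a circle of radius $2$. We inscribe a fine polygon in $\sigma$, erect on each side the left-turning arc of radius $2$, and delete every vertex at which two consecutive arcs fail to form a convex corner. Deleting a vertex will not decrease the total length of the arcs (Section~\ref{sec:chords}). The result has monotone tangent angle, but to bound its diameter by $\delta$ all surviving vertices must lie in $K$. This needs precise information on the arcs of $\gamma$ along which $\sigma\notin K$, and Sections~\ref{sec:disks} and~\ref{sec:gaps} provide it.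

\section{Inscribed disks}\label{sec:disks}

The curvature bound enters through one comparison with a circle. We state it so that it applies to $\gamma$ with radius $1$ and to $\sigma$ with radius $2$.

\begin{lemma}\label{lem:comp}
Let $R>0$, let $\theta:[0,\ell]\to[-\frac\pi2,\frac\pi2]$ be Lipschitz with $\theta(0)=0$, let $\lambda\ge0$ be bounded and measurable with $\theta'\ge-\lambda/R$ almost everywhere, and let $(X,Y)(t)=\int_0^t\lambda\,e(\theta)$. Then $X^2+(Y+R)^2\ge R^2$ on $[0,\ell]$.
\end{lemma}

\begin{proof}
Since $\cos\theta\ge0$, the function $X$ is nondecreasing and $X\ge0$. From $(\sin\theta+X/R)'=(\theta'+\lambda/R)\cos\theta\ge0$ we get $\sin\theta\ge-X/R$. Where $X\ge R$ the claim is trivial. On the initial interval where $X<R$, let $H=Y+R-\sqrt{R^2-X^2}$; then $H(0)=0$ and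
\[
H'=\lambda\Big(\sin\theta+\cos\theta\,\frac{X}{\sqrt{R^2-X^2}}\Big).
\]
The bracket is nonnegative if $\sin\theta\ge0$. If $-X/R\le\sin\theta<0$, then $\cos\theta\ge\sqrt{R^2-X^2}/R$, so the second term is at least $X/R\ge-\sin\theta$. Hence $H\ge0$, that is, $Y+R\ge\sqrt{R^2-X^2}$.
\end{proof}

The next three lemmas hold for every admissible curve; we shall apply them to $\gamma$ and to auxiliary curves.

\begin{lemma}\label{lem:local}
If $|t-s|\le\pi/2$, then $\gamma(t)\notin D(\gamma(s)\pm n(s))$. If moreover $t\ne s$ and $0<\rho<1$, then $\gamma(t)\notin\overline D(\gamma(s)\pm\rho n(s),\rho)$.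
\end{lemma}

\begin{proof}
Place $\gamma(s)$ at the origin with $\theta(s)=0$. For $t\ge s$ and the sign $-$, this is Lemma~\ref{lem:comp} with $R=1$, $\lambda=1$. Only the bound $|\kappa|\le1$ on the arc was used. It is preserved by reflection in the tangent line, which exchanges the two disks, and by reversal of the parameter, which exchanges $t\ge s$ and $t\le s$. For the second claim, $\gamma(t)\ne\gamma(s)$ because $L\ge2\pi$, and \eqref{eq:nest} applies.
\end{proof}

Let $D_\rho(s)=D(\gamma(s)+\rho n(s),\rho)$, which increases with $\rho$ by \eqref{eq:nest}, and let $r(s)=\sup\{\rho>0:D_\rho(s)\subset\Omega\}$. Note that $D_1(s)=D(\sigma(s))$.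

\begin{lemma}\label{lem:r}
\begin{enumerate}
\item[(a)] $0<r(s)<\infty$ and $D_{r(s)}(s)\subset\Omega$. Hence $r(s)\ge1$ if and only if $\sigma(s)\in K$.
\item[(b)] An open disk $Q\subset\Omega$ of radius $\rho$ with $\gamma(s)\in\partial Q$ equals $D_\rho(s)$.
\item[(c)] If $r(s)<1$, then $\partial D_{r(s)}(s)$ contains a point of $\gamma$ other than $\gamma(s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each $D_\rho(s)$ is connected and, by (T3), contains points of $\Omega$ near $\gamma(s)$; so it lies in $\Omega$ if and only if it misses $\gamma$.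

(a) Suppose that $\gamma(t_j)\in D_{\rho_j}(s)$ with $\rho_j\downarrow0$. Then $\gamma(t_j)\to\gamma(s)$, so we may take $t_j\to s$ because $\gamma$ is simple, and $\gamma(t_j)\in D_1(s)$ contradicts Lemma~\ref{lem:local}. So $D_\rho(s)\subset\Omega$ for small $\rho$. Also $r(s)<\infty$ since $\Omega$ is bounded, and the supremum is attained by \eqref{eq:nest}.

(b) Let $m$ be the center of $Q$. The function $|\gamma(t)-m|^2$ has a minimum at $t=s$, so $m=\gamma(s)\pm\rho n(s)$. The sign $-$ is impossible, since $\gamma(s)-\varepsilon n(s)\notin\Omega$ for small $\varepsilon>0$.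

(c) Take $\rho_j\downarrow r(s)$ with $r(s)<\rho_j<1$ and points $\gamma(t_j)\in D_{\rho_j}(s)$; we may assume $t_j\to t$ with $|t-s|\le L/2$. Then $\gamma(t)$ lies in $\overline{D_{r(s)}(s)}$ and not in $\Omega$, so it lies on $\partial D_{r(s)}(s)$. Finally $t\ne s$, since otherwise $\gamma(t_j)\in D_1(s)$ contradicts Lemma~\ref{lem:local}.
\end{proof}

The next lemma is the precise form of the statement that a thin corridor cannot end: behind each neck there is a unit disk.

\begin{lemma}\label{lem:neck}
Let $Q\subset\Omega$ be an open disk of radius less than $1$ with $\gamma(p),\gamma(q)\in\partial Q$, where $p<q<p+L$. Then $r(s)\ge1$ for some $s\in(p,q)$.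
\end{lemma}

\begin{proof}
Suppose $r<1$ on $(p,q)$. We find a similar configuration on an interval of at most half the length. Let $s$ be the midpoint of $(p,q)$, let $Q'=D_{r(s)}(s)$, and let $m,m'$ be the centers of $Q,Q'$.

\emph{Claim: $\gamma(s')\in\partial Q'$ for some $s'\in[p,q]$, $s'\ne s$.} Take the point $\gamma(s')\ne\gamma(s)$ from Lemma~\ref{lem:r}(c) and suppose that $s'\in(q,p+L)$. Let $\chi$ be the union of the radii $[\gamma(p),m]$ and $[m,\gamma(q)]$, and $\chi'$ the union of $[\gamma(s),m']$ and $[m',\gamma(s')]$; both are crosscuts of $\Omega$. By (T2), $\Omega\setminus\chi=U_1\cup U_2$ with $\partial U_1=\chi\cup\gamma([p,q])$ and $\partial U_2=\chi\cup\gamma([q,p+L])$. Since $\gamma(s)\notin\overline{U_2}$, the points of $\Omega$ near $\gamma(s)$ lie in $U_1$; in the same way the points of $\Omega$ near $\gamma(s')$ lie in $U_2$. So $\chi'$ meets $\chi$ at a point $z\in\Omega$. By \eqref{eq:nest}, if $z$ lies on a radius of a disk contained in $\Omega$ and the radius ends at a point of $\gamma$, then this endpoint is a nearest point of $\gamma$ to $z$, and it is the only one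 unless $z$ is the center. Thus $z$ has a nearest point in $\{\gamma(p),\gamma(q)\}$ and one in $\{\gamma(s),\gamma(s')\}$. These sets are disjoint, so the nearest point is not unique and $z=m=m'$. Both disks have radius $\operatorname{dist}(z,\gamma)$, so $Q=Q'$, and $\gamma(p)\in\partial Q'$ proves the claim.

The disk $Q'$ touches $\gamma$ at both ends of the interval between $s$ and $s'$, on whose interior $r<1$. After finitely many halvings we obtain a disk $Q''\subset\Omega$ of radius $\rho<1$ touching $\gamma$ at $\gamma(p'')$ and $\gamma(q'')$ with $0<q''-p''\le\pi/2$. Then $Q''=D_\rho(p'')$ by Lemma~\ref{lem:r}(b), and $\gamma(q'')\in\overline{Q''}$ contradicts Lemma~\ref{lem:local}.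
\end{proof}

Let $F=\{s\in\mathbb R:\sigma(s)\in K\}$; it is closed and $L$-periodic. If $s\notin F$, then $r(s)<1$, and Lemmas~\ref{lem:r}(c) and~\ref{lem:neck} give $s'\in(s,s+L)$ and points of $F$ in both $(s,s')$ and $(s'-L,s)$. Hence $F\ne\varnothing$ and $K\ne\varnothing$, which is the first assertion of Theorem~\ref{thm:main}. Moreover each component of $\mathbb R\setminus F$ is an interval $(a,b)$ with $a,b\in F$ and $b-a<L$; we call it a \emph{gap}. By Lemma~\ref{lem:r}(b),
\begin{equation}\label{eq:touch}
x\in K,\ \gamma(s)\in\overline D(x)\quad\Longrightarrow\quad\sigma(s)=x\ \text{ and }\ s\in F .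
\end{equation}

\section{The shape of a gap}\label{sec:gaps}

Fix a gap $(a,b)$ and put $A=\sigma(a)$, $B=\sigma(b)$, two points of $K$. By \eqref{eq:touch},
\begin{equation}\label{eq:miss}
\gamma((a,b))\cap\big(\overline D(A)\cup\overline D(B)\big)=\varnothing .
\end{equation}
For $s$ in the gap the disk $D_{r(s)}(s)$ touches $\gamma$ a second time, but at a point on the rest of the curve, about which we know nothing. The remedy is to replace the rest of the curve by an explicit arc $c$.

\begin{lemma}\label{lem:close}
Let $c\subset\overline\Omega$ be a simple $C^{1,1}$ arc with curvature at most $1$ from $\gamma(b)$ to $\gamma(a)$, with initial tangent $T(b)$, final tangent $T(a)$ and left unit normal $\nu$, and suppose that $c\cap\gamma((a,b))=\varnothing$. Then $J=\gamma([a,b])\cup c$ is an admissible curve, and for each $s\in(a,b)$ there are $r\in(0,1)$ and $w\in c$ with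
\[
\gamma(s)+rn(s)=w+r\nu(w),\qquad w+\nu(w)\notin K .
\]
\end{lemma}

\begin{proof}
The tangent angle of the Jordan curve $J$ is continuous and $1$-Lipschitz on each of the two pieces, so $J$ is $C^{1,1}$ with curvature at most $1$. Let $V=\operatorname{int}J$. The exterior of $\gamma$ is connected, unbounded and disjoint from $J$, so it misses $V$, and $V\subset\overline\Omega$. Each point of $\gamma$ is a limit of exterior points, so the open set $V$ misses $\gamma$; hence $V\subset\Omega$. Near $\gamma(s)$, $s\in(a,b)$, the curves $J$ and $\gamma$ coincide and $\Omega$ is on the left, so $V$ is on the left. By (T3), $J$ is counterclockwise, hence admissible.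

Let $r_J$ be the function $r$ for $J$. If $r_J\ge1$ at $\gamma(s)$ with $s\in(a,b)$, then $D(\sigma(s))\subset V\subset\Omega$ and $s\in F$, which is false. So $r_J<1$ on $\gamma((a,b))$. Fix $s$, let $r$ be the value of $r_J$ at $\gamma(s)$ and $m=\gamma(s)+rn(s)$. By Lemma~\ref{lem:r}(c) for $J$, the circle $\partial D(m,r)$ contains a point $w\ne\gamma(s)$ of $J$. If $w\in\gamma([a,b])$, Lemma~\ref{lem:neck} for $J$ gives a point of $\gamma((a,b))$ with $r_J\ge1$, which we excluded. So $w\in c$, and $m=w+r\nu(w)$ by Lemma~\ref{lem:r}(b). By \eqref{eq:nest}, $\gamma(s)\in\overline D(m,r)\setminus\{w\}\subset D(w+\nu(w))$, and $\gamma(s)\notin\Omega$; so $w+\nu(w)\notin K$.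
\end{proof}

Since $n(a)=A-\gamma(a)$, the vector $T(a)$ is the counterclockwise tangent of $\partial D(A)$ at $\gamma(a)$; likewise $T(b)$ is the counterclockwise tangent of $\partial D(B)$ at $\gamma(b)$.

\begin{lemma}\label{lem:AneB}
$A\ne B$.
\end{lemma}

\begin{proof}
If $A=B$, let $c$ be the counterclockwise arc of $\partial D(A)$ from $\gamma(b)$ to $\gamma(a)$. By \eqref{eq:miss} it satisfies the hypotheses of Lemma~\ref{lem:close}. But $w+\nu(w)=A\in K$ for all $w\in c$, a contradiction.
\end{proof}

For $A\ne B$ the arc $c$ has to pass from $\partial D(B)$ to $\partial D(A)$ inside $\overline\Omega$ with curvature at most $1$. The boundary of the peanut does this, provided the peanut lies in $\Omega$. This is the point where the overlap of the disks is essential: in Example~\ref{ex:dumbbell} not even the segment between the two centers lies in $\Omega$.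

\begin{proposition}\label{prop:peanut}
If $A,B\in K$ and $0<|A-B|\le2$, then the peanut on $A,B$ is contained in $\Omega$.
\end{proposition}

\begin{proof}
Use the coordinates of Section~\ref{sec:idea}. The set $P$ is connected and meets $\Omega$, so it suffices to show $\gamma\cap P=\varnothing$. The curve misses $D(A)\cup D(B)$. By Lemma~\ref{lem:peanut}(c) and mirror symmetry in the $x$-axis, it suffices to show that $\gamma\cap\overline\Delta\subset\{y=y_C\}$. The idea is to move the disk $D(C)$ upward and to look at the last moment at which its upper boundary meets $\gamma$ in $\overline\Delta$. Let $\eta(x,y)=y-y_C(x)\ge0$ on $\overline\Delta$, and suppose that $t=\max_{\gamma\cap\overline\Delta}\eta>0$. Let $p=(x_p,y_p)$ be any maximum point. Since $\eta=0$ at $q_A$ and $q_B$, we have $|x_p|<h/2$, and $p$ lies either on the graph of $y_E$ or in the interior $\Delta$ of $\overline\Delta$.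

(i) \emph{$p$ is not the vertex $(0,y_E(0))$.} The vertex lies on $\partial D(A)\cap\partial D(B)$, and \eqref{eq:touch} would give $A=B$.

(ii) \emph{$p$ is not on the graph of $y_E$ with $x_p\ne0$.} Let $x_p>0$; the other case is its mirror image. Then $p\in\partial D(A)$ and $\gamma$ is tangent to $\partial D(A)$ at $p$ by Lemma~\ref{lem:r}(b). The slope $y_E'(x_p)$ is finite and $y_p<0$, so near $p$ the curve is a $C^1$ graph $y=g(x)$ with $g\le y_E$, because it misses $D(A)$, and $g'(x_p)=y_E'(x_p)<y_C'(x_p)$. For $x$ slightly smaller than $x_p$ we get $g(x)-y_C(x)>t$ and $(x,g(x))\in\overline\Delta$, which contradicts maximality.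

(iii) \emph{$p$ is not in $\Delta$.} Let $C_t=C+(0,t)$ and $Z=\{s\in\mathbb R:\gamma(s)\in\Delta,\ \eta(\gamma(s))=t\}$, and suppose $Z\ne\varnothing$. The level set $\{\eta=t\}$ lies on the upper half of $\partial D(C_t)$, and near its points $\{\eta\le t\}$ coincides with $\overline D(C_t)$. Let $s\in Z$. For $s'$ near $s$ we have $\gamma(s')\in\Delta$, so $\gamma(s')\in\overline D(C_t)$ by maximality. Thus $|\gamma-C_t|^2$ has a local maximum $1$ at $s$, so $C_t=\gamma(s)\pm n(s)$, and Lemma~\ref{lem:local} gives $\gamma(s')\notin D(C_t)$. Hence $s'\in Z$, and $Z$ is open. On a component $I$ of $Z$, the vector $T$ is tangent to $\partial D(C_t)$ at a point with $|x|<\frac12$, so the first coordinate of $T$ has absolute value $\sqrt{1-x^2}>\frac12$ and, by continuity, constant sign. Since $|x|<\frac12$ on $I$, the interval $I$ is bounded. At an endpoint $s_0\notin Z$ of $I$, the point $\gamma(s_0)\in\overline\Delta$ is a maximum point that is not in $\Delta$. So it lies on the graph of $y_E$, contrary to (i) and (ii).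
\end{proof}

\textbf{From now on $\delta\le2$.} By Lemma~\ref{lem:AneB}, $0<|A-B|\le2$; after a rotation and a translation, $A=(h,0)$ and $B=(-h,0)$ with $0<h\le1$, and $P\subset\Omega$. The point $\gamma(a)$ lies on $\partial D(A)\setminus P$, the right arc, and $\gamma(b)$ lies on the left arc. Let $c$ be the counterclockwise arc of $\partial P$ from $\gamma(b)$ to $\gamma(a)$. It consists of an arc of $\partial D(B)$ of angle $\beta_B$ ending at $q_B$, the lower cap, and an arc of $\partial D(A)$ of angle $\beta_A$ starting at $q_A$, where $0\le\beta_A,\beta_B\le\pi+2\alpha$. Since $\partial P$ has a continuous tangent, $c$ starts with tangent $T(b)$ and ends with tangent $T(a)$, also when $\beta_A$ or $\beta_B$ is $0$.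

\begin{lemma}\label{lem:cap}
$c\cap\gamma((a,b))=\varnothing$.
\end{lemma}

\begin{proof}
By \eqref{eq:miss} only the lower cap is in question. We separate it from $\gamma((a,b))$ by the polygonal path $\chi$ with vertices $\gamma(a),A,B,\gamma(b)$. Its first segment lies in $x\ge h/2$ and its last in $x\le-h/2$. The first segment does not overlap $[A,B]$, because $A-(1,0)$ has abscissa $h-1<h/2$ and is not on the right arc; the same holds for the last. So $\chi$ is a Jordan arc, it lies in $P$ except for its endpoints, and it is a crosscut of both $P$ and $\Omega$. By (T2), $\Omega\setminus\chi=\Omega_1\cup\Omega_2$ with $\overline{\Omega_1}\cap\gamma=\gamma([a,b])$ and $\overline{\Omega_2}\cap\gamma=\gamma([b,a+L])$, and $P\setminus\chi=P_1\cup P_2$ with $\partial P_2=\chi\cup c$.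

We show $P_2\subset\Omega_2$. The curves $\gamma$ and $\partial P$ have the same tangent at $\gamma(a)$. Take a square $N$ as in (T3) for both, so small that $\chi\cap N=\{u=0,\ v\ge0\}$, and let $N^-=N\cap\{u<0\}$. The set $\Omega\cap N^-$ is the part of $N^-$ above a graph, so it is connected; it misses $\chi$; and its closure contains $\gamma(a-\varepsilon)\notin\overline{\Omega_1}$ for small $\varepsilon>0$. Hence $\Omega\cap N^-\subset\Omega_2$. The points of $\partial P$ just before $\gamma(a)$ belong to $c$ and not to $\overline{P_1}$, so the same argument gives $P\cap N^-\subset P_2$. As $\varnothing\ne P\cap N^-\subset\Omega\cap N^-$, the connected set $P_2\subset\Omega\setminus\chi$ meets $\Omega_2$, and so lies in it. Therefore $c\cap\gamma\subset\overline{\Omega_2}\cap\gamma=\gamma([b,a+L])$.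
\end{proof}

We can now locate the gap. Parts (i) and (iv) below will force the polygon vertices in the gap to disappear, part (iii) will make the deletions legitimate, and part (ii) is the tool for (iii) and (iv). Let $S=\{C+\rho e(\phi):\rho>0,\ |\phi-\frac\pi2|<\alpha\}$ be the open sector with apex $C$ bounded by the rays through $A$ and $B$.

\begin{proposition}\label{prop:gap}
\begin{enumerate}
\item[(i)] $\sigma([a,b])\subset\overline D(C,2)$.
\item[(ii)] $\gamma((a,b))\subset S$.
\item[(iii)] $\operatorname{diam}\sigma([a,b])\le2\sqrt2$.
\item[(iv)] After adding a suitable multiple of $2\pi$ to $\theta$, we have $\theta(a)\ge\pi-\alpha$ and $\theta(b)\le\pi+\alpha$.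
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cap} and $c\subset\overline P\subset\overline\Omega$, Lemma~\ref{lem:close} applies. Fix $s\in(a,b)$, put $z=\gamma(s)$, take $r,w$ from that lemma and let $m=z+rn(s)$. On the closed arcs of $\partial D(A)$ and $\partial D(B)$ in $c$ we have $w+\nu(w)\in\{A,B\}\subset K$, so $w$ lies on the open lower cap. There $c$ runs clockwise about $C$, so $\nu(w)=w-C$, and
\[
w=C+e(\phi_0),\quad m=C+(1+r)e(\phi_0),\quad M:=w+\nu(w)=C+2e(\phi_0),\quad|\phi_0-\tfrac\pi2|<\alpha .
\]
The points $z\ne w$ lie on $\partial D(m,r)$. Applying \eqref{eq:nest} at $z$ and at $w$ gives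
\begin{equation}\label{eq:two}
|w-\sigma(s)|<1,\qquad|z-M|<1 .
\end{equation}

(i) $|\sigma(s)-C|\le|\sigma(s)-w|+|w-C|<2$, and $|A-C|=|B-C|=2$.

(ii) From $|z-M|<1$ we get $(z-C)\cdot e(\phi_0)>1$, so $z=C+\rho e(\phi)$ with $\rho>1$ and $|\phi-\phi_0|<\pi/2$. Suppose $\phi\le\phi_A:=\frac\pi2-\alpha$. Then $0\le\phi_A-\phi<\phi_0-\phi<\frac\pi2$, so
\[
|z-A|^2=\rho^2+4-4\rho\cos(\phi_A-\phi)<\rho^2+4-4\rho\cos(\phi_0-\phi)=|z-M|^2<1,
\]
contrary to \eqref{eq:miss}. In the same way $\phi\ge\frac\pi2+\alpha$ gives $|z-B|<1$.

(iii) We first show that $z=(x,y)$ lies high above the cap, which forces $r$ to be close to $1$. We know $z\notin P$, $|z-C|>1$, and $y+k>k|x|/h$ because $z\in S$ and $\tan\alpha=h/k$.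
\begin{itemize}
\item If $|x|<h/2$, then $y+k>0$ and $|z-C|>1$ give $y>-k+\sqrt{1-x^2}=-\Phi(x)$. Since $z\notin P$, $y\ge\Phi(x)\ge k-1$.
\item If $h/2\le|x|\le3h/2$, then $y>-k/2$, and \eqref{eq:miss} gives $y^2\ge1-(|x|-h)^2\ge1-h^2/4=k^2/4$. So $y\ge k/2$.
\item If $|x|>3h/2$, then $y>k/2$.
\end{itemize}
As $k\ge\sqrt3$, we have $y\ge\sqrt3-1$ in all cases, while the ordinate of $w$ is at most $1-k\le1-\sqrt3$. So $2r\ge|z-w|\ge2(\sqrt3-1)$ and $|\sigma(s)-m|=1-r\le2-\sqrt3$. The abscissa of $m$ has absolute value $(1+r)|\cos\phi_0|<2\sin\alpha=h\le1$, so the abscissa of $\sigma(s)$ has absolute value less than $3-\sqrt3$. From $|\sigma(s)-z|=1$ and \eqref{eq:two}, the ordinate of $\sigma(s)$ lies in $[\sqrt3-2,2-\sqrt3]$. So $\sigma((a,b))$, and by continuity $\sigma([a,b])$, lies in a closed rectangle whose diagonal has square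
\[
4\big[(3-\sqrt3)^2+(2-\sqrt3)^2\big]=4(19-10\sqrt3)<8 .
\]

(iv) Let $f(z)=(z-C)\cdot e(-\alpha)$. On $\overline S$ we have $f=\rho\cos(\phi+\alpha)\le0$, since $\phi+\alpha\in[\frac\pi2,\frac\pi2+2\alpha]$, and $f(A)=f(q_A)=0$. From $\gamma(a)=A+e(\frac{3\pi}2-\alpha+\beta_A)$ we get $f(\gamma(a))=\cos(\frac{3\pi}2+\beta_A)=\sin\beta_A$ and $T(a)=e(\beta_A-\alpha)$. By (ii), $\gamma(a)\in\overline S$, so $\sin\beta_A\le0$; as $\beta_A\in[0,\pi+2\alpha]$, either $\beta_A=0$ or $\beta_A\ge\pi$. If $\beta_A=0$, then $f\circ\gamma$ vanishes at $a$ with derivative $T(a)\cdot e(-\alpha)=1$, so it is positive just after $a$, contrary to (ii). Hence $\beta_A\ge\pi$. Mirror symmetry in the $y$-axis fixes $C$ and $S$ and exchanges $(A,\beta_A)$ with $(B,\beta_B)$, so $\beta_B\ge\pi$. Normalize $\theta(a)=\beta_A-\alpha\ge\pi-\alpha$. By (T4) for the admissible curve $\gamma([a,b])\cup c$,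
\[
\big(\theta(b)-\theta(a)\big)+\beta_B-2\alpha+\beta_A=2\pi ,
\]
so $\theta(b)=2\pi+\alpha-\beta_B\le\pi+\alpha$.
\end{proof}

\section{Chords and arcs of radius two}\label{sec:chords}

A \emph{chord} is a pair $(v,\psi)$ with $v\in\mathbb R^2$, $0<|v|\le4$, $\psi\in\mathbb R$ and $v=|v|e(\psi)$. We keep the real number $\psi$, and not only its class modulo $2\pi$, in order to count turning. The \emph{half-angle} and the \emph{interval} of the chord are
\[
\alpha(v)=\arcsin\frac{|v|}4,\qquad I=[\psi-\alpha(v),\psi+\alpha(v)].
\]
Since
\begin{equation}\label{eq:arc}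
\int_I2e(\tau)\,d\tau=4\sin\alpha(v)\,e(\psi)=v,
\end{equation}
the path $t\mapsto E+\int_{\min I}^t2e(\tau)\,d\tau$, $t\in I$, leads from $E$ to $E+v$. It is the left-turning arc of radius $2$, angle $2\alpha(v)$ and length $4\alpha(v)$, and its tangent angle runs through $I$; we call it the \emph{arc on the chord}. Its mirror image in the chord turns right and runs through $I$ backward, from $\max I$ to $\min I$. The next lemma says that a short piece of $\sigma$ turns right no more than this mirror image.

\begin{lemma}\label{lem:chord}
Let $0<\mu\le1$, $s<s'\le s+\mu$ and $v=\sigma(s')-\sigma(s)$.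
\begin{enumerate}
\item[(a)] $\cos\mu\int_s^{s'}(1-\kappa)\le|v|\le2$.
\item[(b)] If $v=0$, then $\theta(s)\le\theta(s')$.
\item[(c)] If $v\ne0$, let $\psi$ be the direction angle of $v$ in $(\theta(s)-\frac\pi2,\theta(s)+\frac\pi2)$; it exists, and the interval $I$ of $(v,\psi)$ satisfies $\max I\ge\theta(s)$ and $\min I\le\theta(s')$.
\end{enumerate}
\end{lemma}

\begin{proof}
The values of $\theta$ on $[s,s']$ differ by at most $\mu$. By \eqref{eq:sigma}, both $v\cdot T(s)$ and $v\cdot T(s')$ are at least $\cos\mu\int_s^{s'}(1-\kappa)$, and $|v|\le\int_s^{s'}(1-\kappa)\le2\mu$. This gives (a). If $v=0$, then $\kappa=1$ almost everywhere on $[s,s']$, which gives (b).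

Let $v\ne0$. Then $v\cdot T(s)>0$ and $v\cdot T(s')>0$, so $v$ has direction angles $\psi,\psi'$ with $|\psi-\theta(s)|<\frac\pi2$ and $|\psi'-\theta(s')|<\frac\pi2$; they agree since $|\psi-\psi'|<\pi+1<2\pi$. Rotate so that $\theta(s)=0$ and apply Lemma~\ref{lem:comp} to $\sigma(s+t)-\sigma(s)$ with $R=2$ and $\lambda=1-\kappa$. The hypothesis $\kappa\ge-(1-\kappa)/2$ is equivalent to $\kappa\ge-1$. At the endpoint the conclusion $X^2+Y^2+4Y\ge0$ reads $|v|^2+4|v|\sin\psi\ge0$, that is, $\sin\psi\ge-\sin\alpha(v)$. Since $|\psi|<\frac\pi2$, we get $\psi+\alpha(v)\ge0=\theta(s)$. For the second inequality apply the first to the mirror curve $\tilde\gamma$ on $[-s',-s]$: its chord is $\tilde\sigma(-s)-\tilde\sigma(-s')=-Rv=|v|e(-\psi)$ and $\tilde\theta(-s')=-\theta(s')$, so $-\psi+\alpha(v)\ge-\theta(s')$.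
\end{proof}

The arcs on two consecutive chords form a strictly convex corner when the second interval lies strictly to the right of the first. When the intervals intersect instead, we replace the two chords by their sum, and nothing is lost.

\begin{lemma}[merging]\label{lem:merge}
Let $(v_1,\psi_1)$, $(v_2,\psi_2)$ be chords with half-angles $\alpha_1,\alpha_2\le\pi/4$ and intersecting intervals $I_1,I_2$, and let $v=v_1+v_2$ satisfy $|v|\le4$. Then $v\ne0$, $\alpha(v)\ge\alpha_1+\alpha_2$, and $v$ has a direction angle $\psi$ such that the interval $I$ of $(v,\psi)$ contains $I_1\cup I_2$.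
\end{lemma}

\begin{proof}
Let $\varepsilon=\psi_2-\psi_1$ and $\alpha_0=\arcsin(|v|/4)$. The intervals intersect, so $|\varepsilon|\le\alpha_1+\alpha_2\le\frac\pi2$. With $s_j=\sin\alpha_j$ and $c_j=\cos\alpha_j$,
\begin{align*}
\sin^2\alpha_0&=s_1^2+s_2^2+2s_1s_2\cos\varepsilon\ge s_1^2+s_2^2+2s_1s_2(c_1c_2-s_1s_2)\\
&=s_1^2c_2^2+s_2^2c_1^2+2s_1s_2c_1c_2=\sin^2(\alpha_1+\alpha_2).
\end{align*}
Both angles lie in $[0,\frac\pi2]$, so $\alpha_0\ge\alpha_1+\alpha_2>0$ and $|\sin\varepsilon|\le\sin\alpha_0$. Since $v\cdot e(\psi_1)=|v_1|+|v_2|\cos\varepsilon>0$, the vector $v$ has a direction angle $\psi$ with $|\psi-\psi_1|<\frac\pi2$. The component of $v$ along $e(\psi_1+\frac\pi2)$ is $|v|\sin(\psi-\psi_1)=|v_2|\sin\varepsilon$, so $|\sin(\psi-\psi_1)|=s_2|\sin\varepsilon|/\sin\alpha_0\le s_2$ and $|\psi-\psi_1|\le\alpha_2$. Exchanging the indices gives a direction angle $\psi'$ with $|\psi'-\psi_2|\le\alpha_1$, and $\psi'=\psi$ because $|\psi-\psi'|\le2(\alpha_1+\alpha_2)\le\pi$. Finally $|\psi-\psi_1|\le\alpha_2\le\alpha_0-\alpha_1$ means $I_1\subset I$, and $|\psi-\psi_2|\le\alpha_0-\alpha_2$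 means $I_2\subset I$.
\end{proof}

A size restriction is unavoidable: half-angles never exceed $\pi/2$, so the conclusion is impossible when $\alpha_1+\alpha_2>\pi/2$. The bound $\alpha(v)\le\pi/4$ means $|v|\le2\sqrt2$, which explains the constant in Proposition~\ref{prop:gap}(iii). The last lemma shows that erecting arcs costs no diameter.

\begin{lemma}\label{lem:arc}
Let $d\le2$. If the endpoints of an arc of angle less than $\pi$ of a circle of radius $2$ lie in $\overline D(O,d)$, then the arc lies in $\overline D(O,d)$.
\end{lemma}

\begin{proof}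
Let $\lambda$ be the distance from $O$ to the center of the circle. The squared distance from $O$ to the point of the circle with angular coordinate $t$ is $\lambda^2+4+4\lambda\cos(t-t_0)$ for a suitable $t_0$. Suppose it exceeds $d^2$ at a point of the arc. It is not constant, so $\lambda>0$. Let $\xi=(d^2-4-\lambda^2)/(4\lambda)<0$. The component of $\{t:\cos(t-t_0)>\xi\}$ that contains the point is an interval of length greater than $\pi$, so it contains an endpoint of the arc, a contradiction.
\end{proof}

\section{Proof of the length bound}\label{sec:proof}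

Let $\delta\le2$. A \emph{chain} of period $N$ is a sequence of points $E_j$ (the \emph{nodes}) and chords $(v_j,\psi_j)$, $j\in\mathbb Z$, with $v_j=E_{j+1}-E_j$, $E_{j+N}=E_j$, $\psi_{j+N}=\psi_j+2\pi$ and, for the intervals $I_j$,
\begin{equation}\label{eq:chain}
\max I_j\ge\min I_{j-1}\qquad\text{for all }j .
\end{equation}
Its \emph{weight} is $W=\sum_{j=1}^N4\alpha(v_j)$, the total length of the arcs on its chords. Condition \eqref{eq:chain} says that $I_j$ does not lie entirely to the left of $I_{j-1}$; so at each node $E_j$ either $I_{j-1}\cap I_j\ne\varnothing$ or $\max I_{j-1}<\min I_j$. In the second case the node is called \emph{convex}. The vectors $v_1,\dots,v_N$ are nonzero with sum zero, so $N\ge2$.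

Suppose that $E_j$ is not convex and that Lemma~\ref{lem:merge} applies to the chords $v_{j-1},v_j$. Their sum is nonzero, so $N\ge3$. \emph{Merging at $E_j$} means deleting the nodes with indices in $j+N\mathbb Z$ and replacing $v_{j-1},v_j$ by their sum with the angle from Lemma~\ref{lem:merge}, shifted by $2\pi$ in each period. The new interval contains both old ones, so \eqref{eq:chain} persists. The result is a chain of period $N-1$ whose weight is not smaller and whose nodes are among the old nodes.

\subsection*{The initial chain}
Let $0<\mu\le1$. Take an $L$-periodic partition of $\mathbb R$ with finitely many points per period and mesh at most $\mu$, and add the endpoints of each gap that contains a partition point. Let $(s_i)_{i\in\mathbb Z}$ be the resulting increasing sequence. A \emph{block} is the closure $[a,b]$ of a gap that contains some $s_i$. If $s_i$ or $s_{i+1}$ is not in $F$, then $[s_i,s_{i+1}]$ lies in a block. So each interval $[s_i,s_{i+1}]$ either lies in a block or has both ends in $F$.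

Consider the sides $\sigma(s_{i+1})-\sigma(s_i)$. If all of them vanish, then $L=2\pi$ by Lemma~\ref{lem:chord}(a) and \eqref{eq:sigma}, and we are done. Otherwise discard the zero sides and give each nonzero side the angle from Lemma~\ref{lem:chord}(c); these angles increase by $2\pi$ per period, as $\theta$ does. If the sides over $[s_i,s_{i+1}]$ and $[s_l,s_{l+1}]$, $i<l$, are consecutive nonzero sides with intervals $I,I'$, then Lemma~\ref{lem:chord}(b),(c) give $\min I\le\theta(s_{i+1})\le\theta(s_l)\le\max I'$. So we have a chain. Since $\sin x\le x$, its weight $W_0$ is at least the sum of the lengths of the sides, and Lemma~\ref{lem:chord}(a) with \eqref{eq:sigma} gives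
\begin{equation}\label{eq:W0}
W_0\ge(L-2\pi)\cos\mu .
\end{equation}

\subsection*{Step 1: each block collapses to one chord}
Let $[a,b]$ be a block, with $A,B,C,h,\alpha$, the coordinates and the normalization of $\theta$ as in Proposition~\ref{prop:gap}. The change of coordinates and the normalization add one and the same constant to $\theta$ and to all $\psi_j$, which affects none of the relations above. The chords over the block are consecutive in the chain and have sum $B-A\ne0$, so there is at least one. By Lemma~\ref{lem:chord}(b),(c), the first and the last of them satisfy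
\begin{equation}\label{eq:block}
\max I_{\rm first}\ge\theta(a)\ge\pi-\alpha,\qquad\min I_{\rm last}\le\theta(b)\le\pi+\alpha .
\end{equation}
Call a node \emph{inner} if it lies between two chords of the block. All nodes of the block lie in $\sigma([a,b])$, so by Proposition~\ref{prop:gap}(iii) all differences of nodes have length at most $2\sqrt2$ and half-angle at most $\pi/4$. Hence Lemma~\ref{lem:merge} applies at each inner node that is not convex. Merge at such nodes as long as there are any; \eqref{eq:block} persists because intervals only grow.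

We claim that no inner node remains. Suppose that chords $v_1,\dots,v_l$ remain with $l\ge2$; then $\max I_{j-1}<\min I_j$ for $2\le j\le l$. The arcs on these chords form a path from $A$ to $B$ with initial tangent angle $\tau_0=\min I_1$ and final tangent angle $\tau_1=\max I_l$. The nodes lie in $\overline D(C,2)$ by Proposition~\ref{prop:gap}(i) and the arcs have angle at most $\pi/2$, so the path lies in $\overline D(C,2)$ by Lemma~\ref{lem:arc}. It starts and ends on $\partial D(C,2)$, so it cannot point outward at $A$ or inward at $B$:
\[
\cos\big(\tau_0-(\tfrac\pi2-\alpha)\big)=\tfrac12\,e(\tau_0)\cdot(A-C)\le0,\qquad\cos\big(\tau_1-(\tfrac\pi2+\alpha)\big)=\tfrac12\,e(\tau_1)\cdot(B-C)\ge0 .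
\]
These conditions see the angles only modulo $2\pi$, and \eqref{eq:block} selects the branch. The intervals have length at most $\pi/2$, so $\tau_0\ge\frac\pi2-\alpha$ and $\tau_1\le\frac{3\pi}2+\alpha$. The cosine is positive on $[0,\frac\pi2)$, so $\tau_0-(\frac\pi2-\alpha)\ge\frac\pi2$; it is negative on $(\frac\pi2,\pi]$, so $\tau_1-(\frac\pi2+\alpha)\le\frac\pi2$. Thus $I_1,\dots,I_l$ are disjoint closed subintervals of $[\pi-\alpha,\pi+\alpha]$, and an interval of positive length between $I_1$ and $I_2$ is left uncovered. On $[\pi-\alpha,\pi+\alpha]$ we have $-\cos\tau>0$, so \eqref{eq:arc} gives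
\[
2h=(B-A)\cdot e(\pi)=\sum_{j=1}^l\int_{I_j}(-2\cos\tau)\,d\tau<\int_{\pi-\alpha}^{\pi+\alpha}(-2\cos\tau)\,d\tau=4\sin\alpha=2h .
\]
This contradiction proves the claim. In geometric terms, the arc of $\partial D(C,2)$ from $A$ to $B$ uses up all tangent directions that are available, and no turning is left for corners.

\subsection*{Step 2: a convex chain with nodes in $K$}
Carry out Step 1 for each of the finitely many blocks in a period. Now each chord joins $\sigma(s)$ to $\sigma(s')$ with $s,s'\in F$, so all nodes lie in $K$. Their mutual distances are at most $\delta\le2$, so all half-angles that can occur are at most $\pi/6$, and Lemma~\ref{lem:merge} applies at each node that is not convex. Each merging lowers the period, so after finitely many we reach a chain with nodes in $K$, all of them convex, and with weight $W\ge W_0$.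

Let $\Gamma$ be the closed curve formed by the arcs on the chords of this chain, parametrized by arc length $\ell\in\mathbb R$; its period is $W$. On the $j$th arc the tangent angle $\tau(\ell)$ increases through $I_j$, and at the nodes it jumps upward from $\max I_{j-1}$ to $\min I_j$. So $\tau$ is nondecreasing, and $\tau(\ell+W)=\tau(\ell)+2\pi$ since $I_{j+N}=I_j+2\pi$.

The diameter of $\Gamma$ is at most $\delta$, by two applications of Lemma~\ref{lem:arc} to its arcs, which have angle at most $\pi/3$. For a node $E$, all nodes lie in $\overline D(E,\delta)$, so $\Gamma\subset\overline D(E,\delta)$. Hence for each $y\in\Gamma$ all nodes lie in $\overline D(y,\delta)$, so $\Gamma\subset\overline D(y,\delta)$.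

Lemma~\ref{lem:proj} with $\lambda=1$ gives $W\le\pi\delta$. By \eqref{eq:W0}, $(L-2\pi)\cos\mu\le W_0\le W\le\pi\delta$, and $\mu\to0$ yields $L\le2\pi+\pi\delta$. Together with $K\ne\varnothing$, shown in Section~\ref{sec:disks}, this proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{Ceylan} Berk Ceylan, \emph{Two moons in a puddle}, arXiv:2310.09301 (2023).
\end{thebibliography}
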